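# One twisted edge: robustly critical graphs for which ordinary colorings are not the fewest

## 1. The guess that canonical covers have the fewest colorings

Take a graph $G$ for which ordinary colorings are, in a strong sense, the only obstruction to coloring with $k-1$ colors. Give it one more color. Among all ways of "locally permuting the names of the colors", does the ordinary way leave the fewest proper colorings? One would first guess yes: the ordinary way was the unique worst case one color earlier, and it is hard to see why it should stop being the worst case. We make this precise and then test it.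

All graphs are finite and simple.

**Definition (critical).** A graph $G$ is *$k$-critical* if $\chi(G)=k$ and $\chi(G')<k$ for every proper subgraph $G'$ of $G$.

We use two textbook facts. First, if $G$ has no isolated vertices, then every proper subgraph lies in $G-f$ for some edge $f$, so to verify criticality it suffices to color the graphs $G-f$ with $k-1$ colors. Second, a $k$-critical graph has minimum degree at least $k-1$: if $\deg(v)\le k-2$, a $(k-1)$-coloring of $G-v$ would extend to $v$.

**Definition (cover).** A *cover* of $G$ is a pair $\mathcal H=(L,H)$, where $H$ is a graph and $L:V(G)\to 2^{V(H)}$ is a map such that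

* the sets $L(v)$, $v\in V(G)$, partition $V(H)$;
* each $L(v)$ is an independent set in $H$;
* for distinct $u,v$, the edges of $H$ between $L(u)$ and $L(v)$ form a matching, which is empty if $uv\notin E(G)$.

The cover is *$k$-fold* if $|L(v)|=k$ for all $v$. An *$\mathcal H$-coloring* is a map $\varphi:V(G)\to V(H)$ with $\varphi(v)\in L(v)$ for all $v$. It is *proper* if $\{\varphi(v):v\in V(G)\}$ is independent in $H$. The cover is *bad* if $G$ has no proper $\mathcal H$-coloring.

**Definition (canonical).** A $k$-fold cover is *canonical* if one can write $L(v)=\{v_1,\dots,v_k\}$ for each $v$ so that $E(H)=\{u_iv_i: uv\in E(G),\ i\in[k]\}$, where $[k]=\{1,\dots,k\}$.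

Proper colorings of a canonical cover are the same thing as ordinary proper $k$-colorings: $\varphi(v)=v_i$ means that $v$ has color $i$.

*Example.* Let $G$ be the 4-cycle $wxyz$, with $2$-fold lists, identity matchings on $wx,xy,yz$, and the swap $z_1w_2,\ z_2w_1$ on $zw$. If $w$ receives $w_1$, then $x_2,y_1,z_2$ are forced, and $z_2w_1$ is an edge. If $w$ receives $w_2$, then $x_1,y_2,z_1$ are forced, and $z_1w_2$ is an edge. So this cover is bad. It is not canonical, since $C_4$ has proper $2$-colorings.

**Definition (robustly critical).** A graph $G$ is *robustly $k$-critical* ($k\ge1$) if it is $k$-critical and every bad $(k-1)$-fold cover of $G$ is canonical.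

*Example.* The triangle $xyz$ is robustly $3$-critical. In a $2$-fold cover with perfect matchings we may label the lists so that $xy$ and $yz$ carry the identity. If $xz$ carries the swap, then $x_1,y_2,z_1$ is proper. So a bad cover with perfect matchings is canonical. A cover with imperfect matchings extends to one with perfect matchings by adding edges. If the extension is not bad, neither is the original. If the extension is canonical and an edge, say $x_1z_1$, is missing in the original, then $x_1,y_2,z_1$ is proper in the original; the other missing edges are the same up to symmetry.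

Write $P(G,\ell)$ for the number of proper colorings of $G$ with colors $1,\dots,\ell$, and $P_{DP}(G,\ell)$ for the minimum number of proper $\mathcal H$-colorings over all $\ell$-fold covers $\mathcal H$ of $G$. The canonical cover shows $P_{DP}(G,\ell)\le P(G,\ell)$.

**Problem.** Suppose $G$ is robustly $k$-critical. Does every $k$-fold cover of $G$ have at least $P(G,k)$ proper colorings? In other words, is $P_{DP}(G,k)=P(G,k)$?

The problem comes from Anton Bernshteyn, Hemanshu Kaul, Jeffrey A. Mudrock, Gunjan Sharma, "On strongly and robustly critical graphs", arXiv:2408.04538 (2024). Complete graphs and odd cycles are known to be robustly critical, and the answer is known to be positive for complete graphs, for odd cycles, and for joins of an odd cycle and a clique.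

## 2. Complete graphs, odd cycles, and the parity of a cycle

**Complete graphs.** Color $K_k$ from any $k$-fold cover one vertex after another. The $i$-th vertex has at least $k-(i-1)$ admissible elements, since each earlier vertex forbids at most one. So there are at least $k!=P(K_k,k)$ proper colorings, and the guess is right.

**Odd cycles.** Let $n\ge3$ be odd, let $C_n$ have vertices $1,\dots,n$ in cyclic order, and take a $3$-fold cover. Adding edges to $H$ only destroys proper colorings, so assume that all matchings are perfect. Label the lists along the path $1,2,\dots,n$ so that the path edges carry the identity. The edge joining $1$ and $n$ carries some permutation $\sigma$, meaning that $1_i$ is adjacent to $n_{\sigma(i)}$.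

For a path with $j$ edges, let $a_j$ and $b_j$ be the numbers of proper $3$-colorings with prescribed end colors that are equal, respectively different. Then $a_0=1$, $b_0=0$, and
$$a_{j+1}=2b_j,\qquad b_{j+1}=a_j+b_j,\qquad a_{j+1}-b_{j+1}=-(a_j-b_j).$$
So $a_j-b_j=(-1)^j$. Also $a_j+2b_j=2^j$. For $j=n-1$, which is even, $b_{n-1}=(2^{n-1}-1)/3$ and $a_{n-1}=b_{n-1}+1$. The cover has
$$3\cdot2^{n-1}-\#\{\text{path colorings in which the end colors are } i \text{ and } \sigma(i)\text{ for some } i\}\ \ge\ 3\cdot 2^{n-1}-3(b_{n-1}+1)=2^n-2$$
proper colorings, with equality for $\sigma=\mathrm{id}$. So again $P_{DP}(C_n,3)=P(C_n,3)=2^n-2$.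

These cases settle $k\le 3$ positively. The $1$- and $2$-critical graphs are $K_1$ and $K_2$, and a $3$-critical graph contains an odd cycle, hence equals it.

The calculation for cycles shows more than it was asked. The identity is the worst choice of $\sigma$ because the ends of a path with an *even* number of edges slightly prefer equal colors. With an odd number of edges the preference reverses, and a $\sigma$ without fixed points is worse than the identity. This is what happened for $C_4$ with two colors, where the twisted cover has $0<2=P(C_4,2)$ colorings. But even cycles are not critical.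

So the thing to look for is a robustly $k$-critical graph with an edge $uv$ such that, in $k$-colorings of $G-uv$, the vertices $u$ and $v$ avoid equal colors. Criticality seems to forbid this. With $k-1$ colors, *every* proper coloring of $G-uv$ gives $u$ and $v$ the same color, since otherwise $G$ would be $(k-1)$-colorable. One additional color would have to turn complete attraction into repulsion.

## 3. A negative answer for all large $k$

The guess is wrong. Write $G\vee G'$ for the join.

**Theorem 1 (joins with large cliques).** Let $m\ge2$ and let $G$ be an $m$-critical graph with $n$ vertices and $e$ edges. Put $\delta=2(2e-(m-2)n)$ and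
$$T(G)=\delta(n^2+1)+n+(m-2)(2e+1).$$
Then $G\vee K_t$ is robustly $(m+t)$-critical for every integer $t\ge T(G)$.

**Theorem 2 (answer to the Problem).** For every $k\ge 864{,}000{,}004$ there is a robustly $k$-critical graph $G$ with $P_{DP}(G,k)<P(G,k)$.

**Theorem 3 (stronger form).** For every $0<\alpha<1/6$ there is $k_\alpha$ such that for every $k\ge k_\alpha$ there is a single robustly $k$-critical graph $G$ with $P_{DP}(G,\ell)<P(G,\ell)$ for every integer $\ell\in[k,k+k^\alpha]$. Moreover $P_{DP}(G,\ell)\le\bigl(1-\frac{1-o(1)}{\ell}\bigr)P(G,\ell)$ as $k\to\infty$, uniformly over these $\ell$.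

The argument below does not determine the answer for $4\le k<864{,}000{,}004$.

*Example for Theorem 1.* For $G=K_2$ we have $m=2$, $n=2$, $e=1$, $\delta=4$ and $T(G)=4\cdot5+2=22$. The theorem then says that $K_{t+2}$ is robustly $(t+2)$-critical for $t\ge22$, in agreement with the known fact about complete graphs.

## 4. The effect of a derangement on one edge

We first measure exactly what one twisted edge does. Here $G/uv$ is obtained by merging $u$ and $v$ and keeping the graph simple. Sorting the proper colorings of $G-uv$ by whether $u$ and $v$ differ or agree gives the textbook identity $P(G-uv,\ell)=P(G,\ell)+P(G/uv,\ell)$.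

**Lemma 1.** Let $uv\in E(G)$ and $\ell\ge2$. Then
$$P_{DP}(G,\ell)\le P(G,\ell)+P(G/uv,\ell)-\tfrac1{\ell-1}P(G,\ell).$$
In particular, if $P(G,\ell)>(\ell-1)P(G/uv,\ell)$, then $P_{DP}(G,\ell)<P(G,\ell)$.

*Proof.* Let $\sigma$ be a fixed-point-free permutation of $[\ell]$; it exists since $\ell\ge2$. Take $L(x)=\{x_1,\dots,x_\ell\}$, with edges $x_iy_i$ for $xy\in E(G)\setminus\{uv\}$ and edges $u_iv_{\sigma(i)}$. Proper colorings of this cover are the proper colorings $g:V(G)\to[\ell]$ of $G-uv$ with $g(v)\ne\sigma(g(u))$.

We count those that are excluded. For fixed $i\ne j$, a proper coloring of $G-uv$ with $g(u)=i$ and $g(v)=j$ is a proper coloring of $G$. There are $P(G,\ell)$ proper colorings of $G$, and permuting colors distributes them evenly over the $\ell(\ell-1)$ ordered pairs $(i,j)$. The $\ell$ pairs $(i,\sigma(i))$ therefore exclude $\ell\cdot\frac{P(G,\ell)}{\ell(\ell-1)}=\frac{P(G,\ell)}{\ell-1}$ colorings, and what remains is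
$$P(G-uv,\ell)-\tfrac{1}{\ell-1}P(G,\ell)=P(G,\ell)+P(G/uv,\ell)-\tfrac1{\ell-1}P(G,\ell).\qquad\square$$

The condition $P(G,\ell)>(\ell-1)P(G/uv,\ell)$ says that in a uniformly random proper $\ell$-coloring $g$ of $G-uv$,
$$\Pr[g(u)=g(v)]=\frac{P(G/uv,\ell)}{P(G,\ell)+P(G/uv,\ell)}<\frac1\ell .$$
So "repulsion" means: equal with probability less than for independent uniform colors.

Let us try it on the known graphs.

* For $K_n$ with $2\le n\le\ell$, we have $P(K_n,\ell)=(\ell-n+1)P(K_{n-1},\ell)\le(\ell-1)P(K_{n-1},\ell)$, so the condition fails.
* For $C_5$ and $\ell=3$, we have $P(C_5,3)=30$ and $P(C_4,3)=18$. The twisted cover has $30+18-15=33$ colorings, more than $30$.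
* For the wheel $K_1\vee C_5$ and $\ell=4$, we have $P=4\cdot30=120$. Contracting a spoke gives a vertex joined to all vertices of a path on four vertices, with $4\cdot3\cdot2^3=96$ colorings. The twisted cover has $120+96-40=176$ colorings.

So twisting an edge of these small graphs does not lower the count. The wheel, however, is the first member of a family in which the repulsion grows exponentially.

## 5. Two hubs and a path: the 4-critical graphs $G_s$

We want a graph that is rigid with three colors and has edge ends $u,v$ that repel each other once a fourth color is available. Run a long path alongside the edge $uv$, and let its interior vertices be joined, two at a time, alternately to $u$ and to $v$.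

**Definition ($G_s$).** For $s\ge1$ let $G_s$ have vertices $u,v,p_0,\dots,p_{2s+1}$ and the following edges:

* $uv$, and the path edges $p_jp_{j+1}$ for $0\le j\le 2s$;
* $p_0u,\ p_0v,\ p_{2s+1}u,\ p_{2s+1}v$;
* for $1\le j\le s$, both $p_{2j-1}$ and $p_{2j}$ are joined to $u$ if $j$ is odd, and to $v$ if $j$ is even.

We call $u,v$ the *hubs*. The graph has $n=2s+4$ vertices and $e=1+(2s+1)+4+2s=4s+6=2n-2$ edges.

*Example.* In $G_1$ the vertex $u$ is joined to $v,p_0,p_1,p_2,p_3$, which form the $5$-cycle $vp_0p_1p_2p_3$. So $G_1=K_1\vee C_5$, and $uv$ is a spoke. In $G_2$ the vertices $p_1,p_2$ are joined to $u$ and $p_3,p_4$ to $v$, with $n=8$ and $e=14$.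

**Lemma 2.** $G_s$ is $4$-critical.

*Proof.* **$G_s$ is not $3$-colorable.** The purpose is to see the color of $p_0$ travel along the path. Suppose there is a $3$-coloring, and let $u,v$ have colors $1,2$. Then $p_0$ has color $3$. Suppose $p_{2j}$ has color $3$ for some $j<s$. The vertices $p_{2j+1},p_{2j+2}$ are joined to the same hub, of color $a\in\{1,2\}$. So $p_{2j+1}$ avoids $3$ and $a$ and gets the other color of $\{1,2\}$, and $p_{2j+2}$ avoids that color and $a$, so it gets $3$. By induction $p_{2s}$ has color $3$, and $p_{2s+1}$ sees colors $1,2,3$, a contradiction.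

**Every $G_s-f$ is $3$-colorable.** This suffices: there are no isolated vertices, and a $3$-coloring of $G_s-f$ becomes a $4$-coloring of $G_s$ if one end of $f$ receives a fourth color. For $f=uv$, color $u,v$ with $1$ and alternate $2,3$ along the path.

For the other edges put $u\mapsto1$, $v\mapsto2$. The colors left by the hubs form lists of size $2$ at interior path vertices and of size $1$ at $p_0$ and $p_{2s+1}$, except that deleting $f$ may enlarge one list. An interior vertex with list size $2$ can always be colored after one of its path neighbors.

* If $f=p_jp_{j+1}$, color $p_0,\dots,p_j$ greedily in this order and $p_{2s+1},\dots,p_{j+1}$ greedily in this order. The two pieces are not adjacent.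
* If $f$ joins an interior $p_j$ to its hub, then $p_j$ has all three colors in its list. Color greedily from both ends toward $p_j$, with $p_j$ last; it has two colored path neighbors.
* If $f$ joins $p_0$ to a hub, then $p_0$ has list size $2$. Color greedily from $p_{2s+1}$ down to $p_0$. The case of $p_{2s+1}$ is symmetric. $\square$

## 6. Hub switches produce exponential repulsion

Let $h\ge4$ be the number of colors and $c=h-2$. Where could repulsion come from? If $u$ and $v$ have the same color, each path vertex after $p_0$ has exactly $c$ choices given its predecessor. Now let $u,v$ have colors $\alpha\ne\beta$. An interior vertex joined to $u$ avoids $\alpha$ and may use $\beta$. If the next vertex is joined to the same hub, it has $c+1$ allowed colors, one of them used by its predecessor, hence again $c$ choices. But if the hub changes and the predecessor used $\beta$, then the next vertex, joined to $v$, could not have used $\beta$ anyway, so it has $c+1$ choices. Each change of hub is a gain for the colorings with $g(u)\neq g(v)$, and the losses occur only at the two ends of the path. We now count.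

**Lemma 3.** Let $h\ge4$ and $c=h-2$. Then $P(G_s/uv,h)=h(c+1)c^{2s+1}$ and $P(G_s,h)=h(h-1)D$ with
$$D\ \ge\ c^{2s+1}\Bigl(1+\frac1{3c^2}\Bigr)^{s-1}.$$

*Proof.* **The contracted graph.** In $G_s/uv$ the merged vertex is joined to all $2s+2$ path vertices. It has $h$ choices, then $p_0$ has $h-1=c+1$, and each later path vertex has $c$.

**Setting up a two-state count.** Fix colors $\alpha\ne\beta$ of $u,v$, and let $D$ be the number of extensions to the path. By symmetry $P(G_s,h)=h(h-1)D$. Let $C=[h]\setminus\{\alpha,\beta\}$, so $|C|=c$. The ends $p_0,p_{2s+1}$ use colors in $C$. An interior vertex joined to $u$ uses $C\cup\{\beta\}$ and we call $\beta$ its *special* color; one joined to $v$ uses $C\cup\{\alpha\}$ with special color $\alpha$.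

For $j\le2s$, let $X_j$ be the number of proper colorings of $p_0,\dots,p_j$ in which $p_j$ has its special color, and let $Y_j$ be the number in which $p_j$ has a given color of $C$. By symmetry $Y_j$ does not depend on that color. We have $X_0=0$ and $Y_0=1$. Write $X,Y$ for the values at one vertex and $X',Y'$ for those at the next.

* From $p_{2j+1}$ to $p_{2j+2}$ the hub and the special color are the same. If the new vertex is special, the old one is not: $X'=cY$. If the new vertex has color $\gamma\in C$, the old one is special or has another color of $C$: $Y'=X+(c-1)Y$.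
* From $p_{2j}$ to $p_{2j+1}$ with $j\ge1$ the hubs differ. The new special color is not available at the old vertex, so there is no restriction: $X'=X+cY$. As before $Y'=X+(c-1)Y$. For $j=0$ the same formulas hold, because $X_0=0$ and $p_0$ uses only $C$.

**Two steps at a time.** The purpose is a recurrence from even index to even index. Put $x_j=X_{2j}$ and $y_j=Y_{2j}$. Composing the second rule with the first,
$$x_{j+1}=c\bigl(x_j+(c-1)y_j\bigr)=cx_j+c(c-1)y_j,$$
$$y_{j+1}=(x_j+cy_j)+(c-1)\bigl(x_j+(c-1)y_j\bigr)=cx_j+(c^2-c+1)y_j.$$
The last vertex $p_{2s+1}$ takes any of the $c$ colors of $C$, so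
$$D=c\bigl(x_s+(c-1)y_s\bigr).$$

**Lower bound for the growth.** Subtracting the recurrences gives $x_{j+1}=y_{j+1}-y_j$, and clearly $y_{j+1}\ge(c^2-c+1)y_j$. Since $c^2-c+1\ge3$, for $j\ge1$
$$x_j=y_j-y_{j-1}\ge\Bigl(1-\frac1{c^2-c+1}\Bigr)y_j\ge\frac23y_j .$$
Insert the first of these bounds into the recurrence for $y_{j+1}$. For $j\ge1$,
$$y_{j+1}\ge\Bigl(c-\frac c{c^2-c+1}+c^2-c+1\Bigr)y_j=\Bigl(c^2+1-\frac c{c^2-c+1}\Bigr)y_j\ge\Bigl(c^2+\frac13\Bigr)y_j .$$
Here $\frac c{c^2-c+1}\le\frac23$ is equivalent to $2c^2-5c+2\ge0$, i.e. $(2c-1)(c-2)\ge0$, which holds for $c\ge2$.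

**Collecting constants.** Since $y_1=c^2-c+1$ and $x_s\ge\frac23y_s$,
$$D\ge c\bigl(c-\tfrac13\bigr)y_s\ge c\bigl(c-\tfrac13\bigr)(c^2-c+1)\bigl(c^2+\tfrac13\bigr)^{s-1}.$$
Now $c^2-c+1\ge\frac34c^2$, because the difference is $(\frac c2-1)^2$, and $\frac34(c-\frac13)\ge\frac34\cdot\frac53=\frac54>1$. Hence
$$D\ge c\cdot c^2\cdot\bigl(c^2+\tfrac13\bigr)^{s-1}=c^{2s+1}\Bigl(1+\frac1{3c^2}\Bigr)^{s-1}.\qquad\square$$

*Example.* Take $h=4$, $c=2$. The recurrence is $x_{j+1}=2x_j+2y_j$, $y_{j+1}=2x_j+3y_j$, and $D=2(x_s+y_s)$. From $(0,1)$ it gives
$$(2,3),\ (10,13),\ (46,59),\ (210,269),\ (958,1227),\ (4370,5597),\ (19934,25531),\ (90930,116461).$$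
For $s=1$ we get $D=10$ and $P(G_1,4)=12\cdot10=120$, which is the value for the wheel in Section 4. For $s=7$, $D=90930<3\cdot2^{15}=98304$, so Lemma 1 does not yet help with four colors. For $s=8$, $D=414782>3\cdot2^{17}=393216$, so $P(G_8,4)>3P(G_8/uv,4)$ and Lemma 1 gives $P_{DP}(G_8,4)<P(G_8,4)$.

So criticality does not forbid repulsion. What we have proved about $G_s$, however, is that it is $4$-critical, while the Problem asks for *robust* criticality, and Theorem 2 asks for it at every large $k$. We do not analyze the bad $3$-fold covers of $G_s$. Instead we use an operation that makes any critical graph robustly critical and keeps the repulsion.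

## 7. Joining a clique: an exponential gain against a linear price

The operation is $G_s\mapsto G_s\vee K_t$. It does not change the ratio that Lemma 1 compares, once the number of colors is shifted by $t$.

**Corollary 4.** Let $J=G_s\vee K_t$, $\ell\ge t+4$ and $c=\ell-t-2$. Then
$$\frac{P(J/uv,\ell)}{P(J,\ell)}\le\Bigl(1+\frac1{3c^2}\Bigr)^{-(s-1)}.$$
If $(1+\frac1{3c^2})^{s-1}>\ell-1$, then $P_{DP}(J,\ell)<P(J,\ell)$.

*Proof.* Color the clique first: its $t$ vertices use $t$ distinct colors, and these are unavailable on the rest. So $P(F\vee K_t,\ell)=\ell(\ell-1)\cdots(\ell-t+1)\,P(F,\ell-t)$ for every graph $F$. Moreover $J/uv=(G_s/uv)\vee K_t$. Put $h=\ell-t\ge4$, so $h-1=c+1$. By Lemma 3,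
$$\frac{P(J/uv,\ell)}{P(J,\ell)}=\frac{P(G_s/uv,h)}{P(G_s,h)}=\frac{h(c+1)c^{2s+1}}{h(h-1)D}=\frac{c^{2s+1}}D\le\Bigl(1+\frac1{3c^2}\Bigr)^{-(s-1)}.$$
If $(1+\frac1{3c^2})^{s-1}>\ell-1$, then $P(J,\ell)>(\ell-1)P(J/uv,\ell)$, and Lemma 1 applies. $\square$

At $\ell=k=t+4$ we have $c=2$, whatever $t$ is. The gain is $(13/12)^{s-1}$, exponential in $s$, and the price is $\ell-1=t+3$, linear in $t$. So everything depends on how large a clique is needed for robust criticality. If a $t$ polynomial in $s$ suffices, the gain wins. That is the content of Theorem 1.

## 8. Two greedy orders for covers of $G\vee K_t$, and what each one lacks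

From here to the end of Section 10 we fix the data of Theorem 1. So $G$ is $m$-critical with $m\ge2$, it has $n$ vertices and $e$ edges, $t\ge T(G)$, and
$$J=G\vee K_t,\quad V=V(G),\quad K=\text{the vertex set of the clique},\quad k=m+t,\quad q=k-1=m-1+t .$$
Every vertex of $G$ has degree at least $m-1$, so $n\ge m\geq 2$, and $\delta\ge 2n>0$.

We must color $J$ from a $q$-fold cover that is not canonical. A sensible person colors greedily, in one of two orders.

*Clique first.* Color all of $K$; this is possible since $q\ge t$. A vertex $v\in V$ then keeps at least $q-t=m-1$ elements. To finish greedily it would need $\deg_G(v)+1$. It may be short by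
$$d(v)=\deg_G(v)+1-(m-1)=\deg_G(v)-m+2\ \ge\ 1 .$$

*$V$ first.* The last vertex of $K$ has $q=m-1+t$ elements, loses up to $n$ to $V$ and up to $t-1$ to the rest of $K$. This guarantees only $(m-1+t)-n-(t-1)=m-n$, and $m-n\le0$. The order would work if the colors on $V$ forbade at most $m-1$ elements at each clique vertex, as they do when $V$ is colored with $m-1$ labels that all matchings respect. But $G$ is not $(m-1)$-colorable, so the colors on $V$ cannot be chosen so simply.

The proof repairs both orders and combines them. Twisted triangles are used to color two clique vertices at the price of only one element at $v$; doing this $d(v)$ times makes "clique first" work at $v$. When this is no longer possible, most labels are respected by the matchings, and "$V$ first" works.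

Two preliminary steps come first.

**Step 1. $J$ is $k$-critical.** This is the first half of the definition of robust criticality. We have $\chi(J)=m+t=k$, and $J$ has no isolated vertices, so it suffices to color $J-f$ with $k-1$ colors for each edge $f$.

* If $f\in E(G)$, color $G-f$ with $m-1$ colors and $K$ with $t$ others.
* If $f=zz'$ with $z,z'\in K$, give $z,z'$ the same color, so that $K$ uses $t-1$ colors, and use $m$ others on $G$.
* If $f=zv$ with $z\in K$, $v\in V$, color $G-v$ with $m-1$ colors, $K$ with $t$ new colors, and give $v$ the color of $z$.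

**Step 2. Only covers with perfect matchings matter.** The purpose is to be able to treat matchings as bijections. Call a $q$-fold cover *full* if its matchings over all edges of $J$ are perfect. We claim that it suffices to prove:

> (∗) Every full non-canonical $q$-fold cover of $J$ has a proper coloring.

Let $\mathcal H$ be a bad $q$-fold cover. All lists have size $q$, so each matching extends to a perfect one. Let $\mathcal H'$ be the full cover obtained in this way. Every proper $\mathcal H'$-coloring is a proper $\mathcal H$-coloring, so $\mathcal H'$ is bad. By (∗), $\mathcal H'$ is canonical, say with labels $x_i$.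

Suppose $\mathcal H$ misses an edge $x_iy_i$ of $\mathcal H'$. By Step 1 there is a $q$-coloring $g$ of $J-xy$. It satisfies $g(x)=g(y)$, since $\chi(J)=q+1$, and after permuting colors this common color is $i$. Map each vertex $w$ to $w_{g(w)}$. All edges of $\mathcal H$ have the form $w_jw'_j$, the only edge $ww'$ of $J$ with $g(w)=g(w')$ is $xy$, and $x_iy_i$ is missing. So this is a proper $\mathcal H$-coloring, a contradiction. Hence $\mathcal H=\mathcal H'$ is canonical.

From now on $\mathcal H=(L,H)$ is a full non-canonical $q$-fold cover of $J$. For $xy\in E(J)$ let $M_{xy}:L(x)\to L(y)$ be the bijection given by the matching; $M_{yx}=M_{xy}^{-1}$.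

**Definition (twisted triangle).** A triangle $xyz$ of $J$ is *twisted* if $M_{yz}M_{xy}\ne M_{xz}$.

Equivalently $M_{zx}M_{yz}M_{xy}\ne\mathrm{id}$. Starting at another vertex conjugates this permutation and reversing the direction inverts it, so the definition does not depend on the order of the vertices.

## 9. Covers in which no triangle $zz'v$ is twisted

**Step 3. If no triangle $zz'v$ with $z,z'\in K$, $v\in V$ is twisted, then $\mathcal H$ has a proper coloring.** In this case one labeling is respected by all matchings that meet $K$, so the non-canonical behavior sits on an edge of $G$, and one faulty edge of $G$ is enough.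

Fix $z_0\in K$, label $L(z_0)$ by $[q]$, and transfer the labels to every other list $L(x)$ along $M_{z_0x}$. Write $x_i$ for the element of $L(x)$ with label $i$. For $z\in K\setminus\{z_0\}$ and $v\in V$, the triangle $z_0zv$ gives $M_{zv}M_{z_0z}=M_{z_0v}$, so $M_{zv}$ preserves labels. For $z,z'\in K$ and any $v\in V$, the triangle $zz'v$ gives $M_{z'v}M_{zz'}=M_{zv}$, so $M_{zz'}$ preserves labels. If all matchings over edges of $G$ preserved labels too, the full cover $\mathcal H$ would be canonical. So there are $uv\in E(G)$ and $i\in[q]$ with $u_iv_i\notin E(H)$.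

Call labels $j\ne l$ *conflicting* if $x_jy_l\in E(H)$ or $x_ly_j\in E(H)$ for some $xy\in E(G)$. For each edge $xy$ of $G$, a label $j$ conflicts with at most two labels, those of the neighbor of $x_j$ in $L(y)$ and of the neighbor of $y_j$ in $L(x)$. So each label conflicts with at most $2e$ others. Starting from $i$, choose labels greedily. Whenever at most $m-2$ labels have been chosen, they and their conflicts exclude at most $(m-2)(2e+1)$ labels, and $q\ge1+(m-2)(2e+1)$. So there is a set $S\ni i$ of $m-1$ pairwise non-conflicting labels.

Let $f:V\to S$ be a proper coloring of $G-uv$; it exists because $G$ is $m$-critical. Then $f(u)=f(v)$, since $G$ is not $(m-1)$-colorable, and after permuting colors $f(u)=f(v)=i$. Put $\varphi(x)=x_{f(x)}$ for $x\in V$, and color $K$ bijectively with the $q-(m-1)=t$ labels of $[q]\setminus S$. We check the edges.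

* For $xy\in E(G)\setminus\{uv\}$, $f(x)\ne f(y)$ are non-conflicting labels, so $\varphi(x),\varphi(y)$ are non-adjacent.
* For $uv$, we have $u_iv_i\notin E(H)$.
* Over edges meeting $K$ the matchings preserve labels, and the labels used are different.

So $\varphi$ is a proper $\mathcal H$-coloring.

## 10. Covers with a twisted triangle $zz'v$: collisions and clean labels

Now some triangle $zz'v$ with $z,z'\in K$, $v\in V$ is twisted. Recall $d(v)=\deg_G(v)-m+2\ge1$, the number of elements by which "clique first" falls short at $v$. We have
$$\sum_{v\in V}d(v)=2e-(m-2)n=\frac\delta2 .$$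

**Definition (gain, saturated, collision).** Let $\psi$ be a proper coloring of a set $A\subseteq K$. For $x\in V(J)\setminus A$ let $L_\psi(x)$ be the set of elements of $L(x)$ with no neighbor in $\psi(A)$. Each vertex of $A$ removes at most one element, so $|L_\psi(x)|\ge q-|A|$. The *gain* at $v\in V$ is
$$s_\psi(v)=|L_\psi(v)|-(q-|A|)\ \ge\ 0 .$$
It does not decrease when $\psi$ is extended to a further vertex of $K$, since $|L_\psi(v)|$ drops by at most $1$ and $q-|A|$ by exactly $1$. Call $v$ *saturated* if $s_\psi(v)\ge d(v)$. A *collision* at an unsaturated $v$ consists of distinct $z,z'\in K\setminus A$ and $y\in L_\psi(v)$ such that $M_{vz}(y)\in L_\psi(z)$ and $M_{vz'}(y)\in L_\psi(z')$ are non-adjacent.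

*Example.* On a triangle $zz'v$ with $3$-fold lists, let $M_{vz}$ and $M_{vz'}$ be the identity on labels and let $M_{zz'}$ swap labels $1$ and $2$. With $A=\emptyset$ and $y=v_1$, the elements $z_1$ and $z'_1$ are non-adjacent, because $z_1$ is matched to $z'_2$. Coloring $z,z'$ with $z_1,z'_1$ removes only $v_1$ from $L(v)$. Two neighbors of $v$ are colored and two of its three elements survive, so the gain at $v$ rises from $0$ to $1$.

**Step 4. Perform collisions as long as possible.** The purpose is to spend few clique vertices and arrive at a situation with no collisions left.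

Given a collision, color $z,z'$ with $M_{vz}(y)$ and $M_{vz'}(y)$. This extends $\psi$ properly, because these elements lie in $L_\psi(z)$, $L_\psi(z')$ and are non-adjacent. It removes only $y$ from $L_\psi(v)$, while $|A|$ grows by $2$. So $s_\psi(v)$ increases by exactly $1$. As $v$ was unsaturated and no gain decreases, the sum $\sum_{x\in V}\min(s_\psi(x),d(x))$ increases by at least $1$.

Start with $A=\emptyset$. At least one collision is performed. Indeed, for the twisted triangle $zz'v$ there is $y\in L(v)$ with $M_{zz'}M_{vz}(y)\ne M_{vz'}(y)$, so $M_{vz}(y)$ and $M_{vz'}(y)$ are non-adjacent; with $A=\emptyset$ all elements are available, and every vertex of $V$ is unsaturated, because its gain is $0<d(v)$. The sum above is at most $\sum_vd(v)=\delta/2$, so at most $\delta/2$ collisions occur.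

Let $A,\psi$ be the final data. Then $|A|\le\delta$. Write
$$L'=L_\psi,\quad K'=K\setminus A,\quad r=|K'|,\quad W=\{v\in V: v\text{ unsaturated}\},\quad R_x=L(x)\setminus L'(x).$$
Then $r\ge t-\delta\ge n$, since $t\ge\delta(n^2+1)+n$. Because $q-|A|=m-1+t-|A|=m-1+r$,
$$|R_x|\le\delta,\qquad |L'(x)|\ge m-1+r\qquad(x\in V\cup K').\tag{1}$$

**Step 5. Most labels are respected between $W$ and a chosen set of $n$ clique vertices.** The purpose is to prepare the "$V$ first" order: the vertices of $W$ will be colored with $m-1$ labels, which should cost only $m-1$ elements at the clique vertices that are colored last.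

Choose $Z\subseteq K'$ with $|Z|=n$, and $z_0\in Z$. Label $L(z_0)$ by $[q]$ and transfer the labels from $z_0$ to all lists $L(x)$, $x\in V\cup K'$, along $M_{z_0x}$. Call a label $i$ *clean* if

* $w_i\in L'(w)$ for all $w\in W$, and
* $M_{wz}(w_i)=z_i$ for all $w\in W$, $z\in Z$.

For instance, a label that is never removed and is preserved by all matchings between $W$ and $Z$ is clean. We bound the number of unclean labels. For $z=z_0$ the second condition holds automatically. Let $w\in W$ and $z\in Z\setminus\{z_0\}$, and suppose that
$$w_i\in L'(w),\qquad (z_0)_i\in L'(z_0),\qquad M_{wz}(w_i)\in L'(z).$$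
The vertex $w$ is unsaturated and no collision is possible at $w$, in particular not with the clique vertices $z_0,z$ and $y=w_i$. So $M_{wz_0}(w_i)=(z_0)_i$ and $M_{wz}(w_i)$ are adjacent. The neighbor of $(z_0)_i$ in $L(z)$ is $z_i$, hence $M_{wz}(w_i)=z_i$.

Therefore a label $i$ is unclean only if one of the following holds:

* $w_i\in R_w$ for some $w\in W$: at most $n\delta$ labels;
* $(z_0)_i\in R_{z_0}$: at most $\delta$ labels;
* $M_{wz}(w_i)\in R_z$ for some $w\in W$, $z\in Z\setminus\{z_0\}$: at most $n(n-1)\delta$ labels.

Here we used (1) and the fact that the $M_{wz}$ are bijections. Altogether there are at most $\delta(n+1+n^2-n)=\delta(n^2+1)$ unclean labels.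

Now call labels $j\ne l$ *conflicting* if $x_jy_l\in E(H)$ or $x_ly_j\in E(H)$ for some $xy\in E(G[W])$. As in Step 3, each label conflicts with at most $2e$ others. Since $q=m-1+t$ and $t\ge T(G)$,
$$q-\delta(n^2+1)-(n-1)\ \ge\ m+(m-2)(2e+1)\ \ge\ 1+(m-2)(2e+1).$$
The greedy choice of Step 3, made among the clean labels outside a set $B$, gives:
$$\text{For any set } B \text{ of at most } n-1 \text{ labels there is a set } S \text{ of } m-1 \text{ clean, pairwise non-conflicting labels, disjoint from } B.\tag{2}$$

**Step 6. The case $W\ne V$.** Here some vertices are saturated, and the purpose is to use "$V$ first" on $W$ and "clique first" on $V\setminus W$. The order is: $A$ (already colored by $\psi$), then $W$, then $K'\setminus Z$, then $Z$, then $V\setminus W$.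

*The set $W$.* Take $S$ from (2) with $B=\emptyset$. Since $W\ne V$, the graph $G[W]$ is a proper subgraph of the $m$-critical graph $G$, so it has a proper coloring $f:W\to S$. Put $\varphi(w)=w_{f(w)}$. Adjacent $w,w'$ receive distinct non-conflicting labels, so $\varphi$ is proper on $W$. Clean labels satisfy $w_{f(w)}\in L'(w)$, so $\varphi$ is compatible with $\psi$.

*The set $K'$.* Color greedily from the lists $L'(z)$, avoiding the neighbors of the elements already used. In $L(z)$ the elements of $\varphi(W)$ forbid at most $n$ elements in general. If $z\in Z$, then the element forbidden by $\varphi(w)=w_{f(w)}$ is $M_{wz}(w_{f(w)})=z_{f(w)}$, because $f(w)$ is clean. So only elements of $\{z_i:i\in S\}$ are forbidden, at most $m-1$ of them. Each previously colored vertex of $K'$ forbids at most one more. By (1):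

* a vertex of $K'\setminus Z$ has at least $(m-1+r)-n-(r-n-1)=m\ge1$ choices;
* a vertex of $Z$ has at least $(m-1+r)-(m-1)-(r-1)=1$ choice.

*The set $V\setminus W$.* Now all of $K$ is colored, by an extension of $\psi$. Each $v\in V\setminus W$ was saturated and gains do not decrease. So at least $(q-t)+d(v)=m-1+d(v)=\deg_G(v)+1$ elements of $L(v)$ have no neighbor among the elements used on $K$. The neighbors of $v$ in $V$ forbid at most $\deg_G(v)$ of these. Hence $V\setminus W$ can be colored greedily, and we have a proper $\mathcal H$-coloring.

**Step 7. The case $W=V$.** Now no vertex is saturated, and $G[W]=G$ is not $(m-1)$-colorable. The purpose is to color $G-v$ with $m-1$ clean labels for a well-chosen $v$, give $v$ an extra element $y$, and pay for this one extra element using the gain from the first collision.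

*Choice of $v$ and $y$.* A collision was performed, so some $v\in V$ has $s_\psi(v)\ge1$, i.e. $|L'(v)|\ge(q-|A|)+1=m+r$. Choose $y\in L'(v)$ as follows.

* If $|L'(z_0)|\ge m+r$, let $y\in L'(v)$ be arbitrary.
* If $|L'(z_0)|=m-1+r$, then $|L'(z_0)|<|L'(v)|$. Since $M_{vz_0}$ is injective, some $y\in L'(v)$ has $M_{vz_0}(y)\notin L'(z_0)$; take such a $y$.

By (1) these are all cases.

*The set $V$.* Let $B$ be the set of labels $i$ such that $w_iy\in E(H)$ for some $w\in N_G(v)$. Each neighbor $w$ contributes one label, so $|B|\le\deg_G(v)\le n-1$. Take $S$ from (2) for this $B$, and a proper coloring $f:V\setminus\{v\}\to S$ of $G-v$. Put $\varphi(w)=w_{f(w)}$ for $w\ne v$ and $\varphi(v)=y$. Edges of $G-v$ are fine because labels in $S$ are pairwise non-conflicting and $f$ is proper. Edges $vw$ are fine because $f(w)\in S$ is not in $B$. Also $\varphi(x)\in L'(x)$ for all $x\in V$, by cleanness and the choice of $y$. So $\varphi$ is proper on $V$ and compatible with $\psi$.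

*The set $K'$.* Color greedily from the lists $L'(z)$ in the order $K'\setminus Z$, then $Z\setminus\{z_0\}$, then $z_0$. In $L(z)$ the elements of $\varphi(V)$ forbid at most $n$ elements in general. If $z\in Z$ they forbid only elements of $\{z_i:i\in S\}$ and $M_{vz}(y)$, at most $m$ in total. The numbers of choices are:

* for $z\in K'\setminus Z$, at least $(m-1+r)-n-(r-n-1)=m\ge1$;
* for $z\in Z\setminus\{z_0\}$, at least $(m-1+r)-m-(r-2)=1$, since neither $z$ nor $z_0$ has been colored before $z$;
* for $z_0$, if $|L'(z_0)|\ge m+r$, at least $(m+r)-m-(r-1)=1$;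
* for $z_0$ otherwise, $M_{vz_0}(y)\notin L'(z_0)$, so $\varphi(V)$ forbids at most $m-1$ elements of $L'(z_0)$, and at least $(m-1+r)-(m-1)-(r-1)=1$ choice remains.

Together with $\psi$ this is a proper $\mathcal H$-coloring. Steps 3, 6 and 7 prove (∗), and with Steps 1 and 2 this proves Theorem 1. $\square$

## 11. Choosing $s$ and $t$

For $G_s$ we have $m=4$, $n=2s+4$ and $e=2n-2$. So $\delta=2(4n-4-2n)=4n-8$ and
$$T(G_s)=(4n-8)(n^2+1)+n+2(4n-3)=4n^3-8n^2+13n-14\le4n^3=32(s+2)^3 .$$
The inequality holds because $8n^2-13n+14>0$ for all $n$, its discriminant being $169-448<0$. By Theorem 1 and Lemma 2,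
$$G_s\vee K_t\ \text{ is robustly }(t+4)\text{-critical whenever } t\ge32(s+2)^3.\tag{3}$$
The clique is cubic in $s$, while the gain is exponential. It remains to find where the gain wins.

*Proof of Theorem 2.* Let $k\ge864{,}000{,}004=32\cdot300^3+4$. Put $t=k-4$, and let $s$ be the largest integer with $32(s+2)^3\le t$. Then $s\ge298$, and by maximality $t<32(s+3)^3$, so $k-1=t+3<32(s+3)^3+3$. By (3), $G=G_s\vee K_t$ is robustly $k$-critical. Apply Corollary 4 with $\ell=k$. Then $c=2$ and $1+\frac1{3c^2}=\frac{13}{12}$, so it suffices that
$$\Bigl(\frac{13}{12}\Bigr)^{s-1}>32(s+3)^3+3\qquad\text{for all } s\ge298.\tag{4}$$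

For $s=298$, note that $(13/12)^3=2197/1728>1.27$ and $1.27^3=2.048383>2$, so $(13/12)^9>2$. Since $297=9\cdot33$, the left side of (4) exceeds $2^{33}=8{,}589{,}934{,}592$. The right side is $32\cdot301^3+3=872{,}668{,}835$.

Passing from $s$ to $s+1$ multiplies the left side by $13/12$. It multiplies the right side by
$$\frac{32(s+4)^3+3}{32(s+3)^3+3}\le\Bigl(\frac{s+4}{s+3}\Bigr)^3\le\Bigl(\frac{302}{301}\Bigr)^3<1.01^3=1.030301<\frac{13}{12}.$$
So (4) holds for all $s\ge298$ by induction, and $P_{DP}(G,k)<P(G,k)$. $\square$

Concretely, let $s=298$, $t=864{,}000{,}000$ and $k=t+4$. The cover of $G_{298}\vee K_t$ that is canonical except for a derangement on the single edge $uv$ has fewer than $P(G_{298}\vee K_t,k)$ proper colorings. The answer to the Problem is therefore negative.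

*Proof of Theorem 3.* Let $0<\alpha<1/6$, let $k$ be large, put $t=k-4$, and choose $s$ maximal with $32(s+2)^3\le t$. Then $s+3>(t/32)^{1/3}$, and $32^{1/3}<4$, so $s\ge k^{1/3}/4$ for large $k$. By (3), $G=G_s\vee K_t$ is robustly $k$-critical. This one graph serves for all $\ell$.

Let $\ell\in[k,k+k^\alpha]$ be an integer. Then $\ell\ge t+4$ and $c=\ell-t-2=\ell-k+2\le k^\alpha+2\le2k^\alpha$ for large $k$. Using $\ln(1+x)\ge x/2$ on $[0,1]$,
$$(s-1)\ln\Bigl(1+\frac1{3c^2}\Bigr)\ge\frac{s-1}{6c^2}\ge\frac{k^{1/3}/4-1}{24\,k^{2\alpha}}.\tag{5}$$
Since $\frac13-2\alpha>0$, the right side of (5) grows like a positive power of $k$. So it exceeds $\ln(2k)$ for all large $k$, and $\ln(2k)\ge\ln(\ell-1)$ because $\ell\le k+k^\alpha\le2k$. Hence $(1+\frac1{3c^2})^{s-1}>\ell-1$, and Corollary 4 gives $P_{DP}(G,\ell)<P(G,\ell)$.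

For the quantitative statement, divide the bound of Lemma 1 by $P(G,\ell)$ and insert Corollary 4 and (5):
$$P_{DP}(G,\ell)\le\Bigl(1-\frac1{\ell-1}+\exp\Bigl(-\frac{k^{1/3}/4-1}{24k^{2\alpha}}\Bigr)\Bigr)P(G,\ell).$$
The exponential term does not depend on $\ell$. Multiplied by $\ell\le2k$ it tends to $0$ as $k\to\infty$, so it is $o(1/\ell)$ uniformly in $\ell\in[k,k+k^\alpha]$. As $\frac1{\ell-1}\ge\frac1\ell$, we obtain $P_{DP}(G,\ell)\le\bigl(1-\frac{1-o(1)}\ell\bigr)P(G,\ell)$ uniformly over these $\ell$. $\square$
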